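\title{Simple derivations of polynomial rings whose images are Mathieu--Zhao spaces}

\begin{abstract}
Let $K$ be a field of characteristic zero. We show that the derivation
$D=\bigl(x(x+y)(2x+y)+1\bigr)\partial_x+\bigl(y^2(2x+y)-4\bigr)\partial_y$
of $K[x,y]$ is simple and that no nonzero polynomial has all of its large powers in the image of $D$. The image is therefore a Mathieu--Zhao space, which disproves the conjecture that images of simple derivations in dimension greater than one are never Mathieu--Zhao spaces. The example extends to every number $n\ge2$ of variables, and in each such dimension there are also simple derivations whose image is not a Mathieu--Zhao space. The image is controlled by a residue formula and reduction modulo primes; simplicity follows from a study of invariant curves at infinity.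
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $K$ is a field of characteristic zero. A \emph{$K$-derivation} of a commutative $K$-algebra $B$ is a $K$-linear map $\theta\colon B\to B$ with $\theta(ab)=\theta(a)b+a\theta(b)$ for all $a,b\in B$; it vanishes on $K$. An ideal $I$ is \emph{$\theta$-stable} if $\theta(I)\subseteq I$, and $\theta$ is \emph{simple} if $0$ and $B$ are the only $\theta$-stable ideals. A derivation of $K[x_1,\dots,x_n]$ has the form $\theta=\sum_i\theta(x_i)\partial_{x_i}$. We call the polynomials $\theta(x_i)$ its \emph{coefficients} and think of $\theta$ as a polynomial vector field. In two variables such a field is simple as soon as it has no zero and no invariant algebraic curve (Lemma~\ref{lem:criterion}). The assumption on the characteristic cannot be dropped: in characteristic $p$ the ideal $(x_1^p)$ is stable under every derivation.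

A $K$-subspace $M$ of $B$ is a \emph{Mathieu--Zhao space} if the following holds: whenever $a\in B$ satisfies $a^m\in M$ for all $m\ge1$, then for every $b\in B$ one has $ba^m\in M$ for all sufficiently large $m$. Every ideal has this property. The definition keeps of the absorption property of ideals only an asymptotic trace, and asks for it only from elements all of whose powers lie in $M$. Put
\[
\mathfrak r(M)=\{a\in B:\ a^m\in M\text{ for all sufficiently large }m\}.
\]
Two extreme cases follow at once from the definition.
\begin{itemize}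
\item[(A)] A Mathieu--Zhao space $M$ that contains $1$ equals $B$: take $a=1$.
\item[(B)] If $\mathfrak r(M)=\{0\}$, then $M$ is a Mathieu--Zhao space: the only $a$ with all powers in $M$ is $a=0$, and then $ba^m=0\in M$.
\end{itemize}

What happens for the image of a simple derivation $\theta$ of $B=K[x_1,\dots,x_n]$? Any ideal that contains $\theta(B)$ is stable, and $\theta\ne0$. So $\theta(B)$ lies in no proper ideal, and it is itself an ideal only if $\theta$ is surjective. For $n=1$ this settles the matter: the image of $f\,\partial_x$ lies in $(f)$, so $f$ is a nonzero constant, and the image is all of $K[x]$. For $n\ge2$ the cheapest way to keep a vector field from vanishing is to arrange $\theta(x_1)=1$. Then $1$ lies in the image, and by (A) the image is not a Mathieu--Zhao space unless $\theta$ is surjective. An example is $E=\partial_x+(1+xy)\partial_y$, which is simple and misses $y$ (Lemma~\ref{lem:E}). This suggests the following conjecture, the problem posed in \cite{Yan}.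

\begin{quote}
\textbf{Conjecture.} For every $n\ge2$ and every simple $K$-derivation $\theta$ of $B=K[x_1,\dots,x_n]$, the image $\theta(B)$ is not a Mathieu--Zhao space of $B$.
\end{quote}

The conjecture is false, and the counterexample lives at the extreme (B): its image generates the unit ideal, yet is too thin to contain all large powers of any nonzero element. Let $A=K[x,y]$ and
\[
\ell=2x+y,\qquad \Delta=x(x+y)\partial_x+y^2\partial_y,\qquad \delta=\partial_x-4\partial_y,
\]
\[
D=\ell\Delta+\delta=\bigl(x(x+y)(2x+y)+1\bigr)\partial_x+\bigl(y^2(2x+y)-4\bigr)\partial_y .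
\]

\begin{theorem}\label{thm:plane}
The derivation $D$ of $A=K[x,y]$ is simple and $\mathfrak r(D(A))=\{0\}$. Hence $D(A)$ is a Mathieu--Zhao space, and the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:alln}
Let $n\ge2$.
\begin{enumerate}
\item There is a simple $K$-derivation of $K[x_1,\dots,x_n]$ whose image $M$ satisfies $\mathfrak r(M)=\{0\}$, so that $M$ is a Mathieu--Zhao space. Explicitly, on $K[x,y,z_1,\dots,z_{n-2}]$ extend $D$ by $z_i\mapsto x^i$.
\item There is also a simple $K$-derivation of $K[x_1,\dots,x_n]$ whose image is not a Mathieu--Zhao space.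
\end{enumerate}
\end{theorem}

Thus simplicity alone does not decide the property in any dimension $n\ge2$. The two halves of Theorem~\ref{thm:plane} can be separated, because the statement on the image depends only on the cubic part $\ell\Delta$ of $D$.

\begin{theorem}\label{thm:perturb}
Let $D'$ be any derivation of $A=K[x,y]$ with $\deg D'(x),\deg D'(y)\le2$. Then every nonconstant $a\in A$ satisfies $a^m\notin(\ell\Delta+D')(A)$ for infinitely many $m$, and $\mathfrak r\bigl((\ell\Delta+D')(A)\bigr)=\{0\}$.
\end{theorem}

The derivation $\ell\Delta$ is far from simple, since $(x)$, $(y)$ and $(\ell)$ are stable. Theorem~\ref{thm:perturb} leaves us free to add terms of lower degree that destroy all stable ideals, and $\delta$ is chosen for that purpose. Section~\ref{sec:image} describes the image of $\Delta$ by one linear condition in each degree and shows on the powers of $\ell$ how primes detect the failure of this condition. Section~\ref{sec:powers} proves Theorem~\ref{thm:perturb}, Section~\ref{sec:simple} proves that $D$ is simple, and Section~\ref{sec:variables} adjoins variables.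

\section{The image of $\Delta$}\label{sec:image}

Let $A_k\subset A$ be the space of forms of degree $k$, of dimension $k+1$. For $0\neq f\in A$ let $\bar f$ be its top form, the homogeneous component of highest degree. We write $[t^k]\varphi$ for the coefficient of $t^k$ in a Laurent series $\varphi$.

Put $t=y/x$. The forms of degree $k$ are exactly the elements $x^kg(t)$ with $g\in K[t]$, $\deg g\le k$; for instance $\ell=x(t+2)$. We have $\Delta(x)=x^2(1+t)$ and $\Delta(t)=y^2/x-y(x+y)/x=-xt$. So in the coordinates $(x,t)$ the derivation reads $\Delta=x^2(1+t)\partial_x-xt\,\partial_t$, and for $k\in\mathbb Z$ and any rational function or Laurent series $g$,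
\begin{equation}\label{eq:Delta}
\Delta\bigl(x^kg(t)\bigr)=x^{k+1}\bigl(k(1+t)g-tg'\bigr).
\end{equation}

\begin{lemma}\label{lem:degree}
For $k\ge1$ the map $\Delta\colon A_k\to A_{k+1}$ is injective. If $D'$ is a derivation of $A$ with coefficients of degree at most $2$ and $f\in A$ has degree $k\ge1$, then $(\ell\Delta+D')(f)$ has degree exactly $k+2$ and top form $\ell\Delta(\bar f)$. In particular every nonzero element of $(\ell\Delta+D')(A)$ has degree at least $3$ and a top form divisible by $\ell$.
\end{lemma}

\begin{proof}
If $g$ has degree $i$ and leading coefficient $g_i\ne0$, the coefficient of $t^{i+1}$ in $k(1+t)g-tg'$ is $kg_i\neq0$; this gives injectivity. The derivation $D'$ raises degrees by at most $1$, while $\ell\Delta$ maps $A_i$ into $A_{i+2}$. So the component of degree $k+2$ of $(\ell\Delta+D')(f)$ is $\ell\Delta(\bar f)\ne0$, and there is no higher one.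
\end{proof}

Hence $\Delta(A_k)$ is a hyperplane in $A_{k+1}$, and we want its equation. Formula \eqref{eq:Delta} with $k=1$ and $g=te^t$ gives $\Delta(xte^t)=0$: the vector field $\Delta$ has the first integral $xte^t$, which involves an exponential. Writing $x^kg=(xte^t)^k\cdot t^{-k}e^{-kt}g$ and applying $\Delta$ to the second factor only, we obtain
\begin{equation}\label{eq:exact}
e^{-kt}\bigl(k(1+t)g-tg'\bigr)=-t^{k+1}\frac{d}{dt}\bigl(t^{-k}e^{-kt}g\bigr),
\end{equation}
which is also confirmed by expanding the right side. A derivative of a Laurent series has no term in $t^{-1}$, and this is the equation we want.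

\begin{lemma}\label{lem:functional}
For $k\ge1$ define $\Lambda_k\colon A_{k+1}\to K$ by $\Lambda_k\bigl(x^{k+1}P(t)\bigr)=[t^k]\,e^{-kt}P(t)$. Then $\Delta(A_k)=\ker\Lambda_k$.
\end{lemma}

\begin{proof}
By \eqref{eq:Delta} and \eqref{eq:exact}, $\Lambda_k(\Delta(x^kg))=-[t^{-1}]\frac{d}{dt}(t^{-k}e^{-kt}g)=0$. So $\Delta(A_k)\subseteq\ker\Lambda_k$. Both spaces have dimension $k+1$: the first by Lemma~\ref{lem:degree}, the second because $\Lambda_k(xy^k)=1$.
\end{proof}

The exponential puts factorials into the denominators of $\Lambda_k$. A prime $p$ slightly below $k$ divides only a few of them, and those few terms must cancel among themselves modulo $p$. The next example shows this in the simplest case. For a prime $p$, let $\mathbb Z_{(p)}$ be the ring of rational numbers with denominator prime to $p$.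

\begin{example}\label{ex:ell}
Let $k\ge1$. Since $\ell\Delta$ is homogeneous of degree $2$, we have $\ell^{k+2}\in\ell\Delta(A)$ if and only if $\ell^{k+1}\in\Delta(A_k)$, that is, if and only if the number
\[
\lambda_k=[t^k]\,e^{-kt}(t+2)^{k+1}=\sum_{i=0}^{k}\binom{k+1}{i}2^{k+1-i}\frac{(-k)^{k-i}}{(k-i)!}
\]
vanishes. We find $\lambda_1=-4+4=0$ and $\lambda_2=16-24+6=-2$. So $\ell^3$ lies in $\ell\Delta(A)$ and $\ell^4$ does not. For large $k$ the sum alternates, and signs give no information.

Let $p$ be an odd prime and $k=p+2$. For $i\ge3$ the denominator $(k-i)!$ is prime to $p$. For $i=0,1,2$ put $\nu=2-i$; then $(p+\nu)!=(p-1)!\cdot p\cdot(p+1)\cdots(p+\nu)$, and Wilson's theorem $(p-1)!\equiv-1$ gives $p/(p+\nu)!\equiv-1/\nu!$ modulo $p\mathbb Z_{(p)}$. Also $\binom{p+3}{i}\equiv\binom3i$ for $i\le2$, and $-k\equiv-2$. Therefore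
\[
p\lambda_{p+2}\equiv-2^p(-2)^p\sum_{i=0}^2\binom3i2^{3-i}\frac{(-2)^{2-i}}{(2-i)!}=4^p\lambda_2=-2\cdot4^p\pmod{p\mathbb Z_{(p)}} .
\]
Thus $\lambda_{p+2}\neq0$, and $\ell^{p+4}\notin\ell\Delta(A)$ for every odd prime $p$: the condition in degree $k=p+2$ has reproduced, modulo $p$, the condition in degree $k=2$. The choice $k=p$ gives nothing. There the only term with $p$ in the denominator is $2^{p+1}(-p)^p/p!$, and the numerator cancels it.
\end{example}

\section{Powers of forms}\label{sec:powers}

\begin{proposition}\label{prop:powers}
Let $d\ge1$ and $0\neq\alpha\in A_d$. Then $\alpha^m\notin\ell\Delta(A)$ for infinitely many $m$.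
\end{proposition}

For a general form there is no number such as $\lambda_2=-2$ that we can compute in advance. Instead we assume that all large powers of $\alpha$ lie in $\ell\Delta(A)$ and use primes to carry the resulting equations down to small exponents, including fractional ones. The equations for small exponents are either visibly false or so numerous that they force an impossible identity on $\alpha$. Since the coefficients of $\alpha$ need not be rational, we first record what replaces the fact that a nonzero rational number is divisible by only finitely many primes. For a subring $S\subseteq K$ let $S_{(p)}\subseteq K$ be the ring of fractions $\rho/n$ with $\rho\in S$ and $n$ an integer prime to $p$.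

\begin{lemma}\label{lem:arith}
Let $S\subseteq K$ be a finitely generated subring and let $\varepsilon\in S$. If $\varepsilon\in pS_{(p)}$ for infinitely many primes $p$, then $\varepsilon=0$.
\end{lemma}

\begin{proof}
Suppose $\varepsilon\ne0$ and let $S'=S[1/\varepsilon]$. The ring $\mathbb Q\,S'\subseteq K$ is a nonzero finitely generated $\mathbb Q$-algebra. By the Nullstellensatz, in the form that a field finitely generated as an algebra over a field is a finite extension of it, its quotient by a maximal ideal is a number field $L$. This gives a ring homomorphism $\phi\colon S'\to L$. Every element of $L$ has a positive integer multiple in the ring of integers $\mathcal O_L$; applying this to the finitely many generators, we get $\phi(S')\subseteq\mathcal O_L[1/n_0]$ for some integer $n_0\ge1$. Now let $\varepsilon\in pS_{(p)}$, say $n\varepsilon=p\rho$ with $\rho\in S$ and $p\nmid n$. Then $n/p=\phi(\rho\varepsilon^{-1})\in\mathcal O_L[1/n_0]$, so $n_0^in/p\in\mathcal O_L\cap\mathbb Q=\mathbb Z$ for some $i$, and $p\mid n_0$. Only finitely many primes divide $n_0$.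
\end{proof}

\subsection{The equations for large exponents}

Suppose, for a contradiction, that $\alpha^m\in\ell\Delta(A)$ for all large $m$. By homogeneity, $\alpha^m/\ell\in\Delta(A_{dm-2})$ for all large $m$. In particular $\ell$ divides $\alpha$.

Write $\alpha=x^dF(t)$ with $\deg F\le d$; then $F(-2)=0$. Write $F=t^sF_0$ with $F_0(0)\neq0$, and multiply $\alpha$ by a scalar so that $F_0(0)=1$. Since $F_0(-2)=0$, the polynomial $F_0$ is not constant, so $s\le d-1$. Put
\[
q=d-s\ge1,\qquad R=\mathbb Z\bigl[\tfrac1{2q},\text{ coefficients of }F_0\bigr]\subseteq K .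
\]
Division by the monic polynomial $t+2$ stays inside $R[t]$ and leaves the remainder $F_0(-2)^m=0$, so
$P_m=F_0^m/(t+2)=\sum_ib_{m,i}t^i$ lies in $R[t]$. We have $\alpha^m/\ell=x^{dm-1}t^{sm}P_m(t)$, and Lemma~\ref{lem:functional} with $k=dm-2$ gives, for all large $m$,
\begin{equation}\label{eq:large}
[t^{qm-2}]\,e^{-(dm-2)t}P_m=\sum_{i=0}^{qm-2}b_{m,i}\frac{(2-dm)^{qm-2-i}}{(qm-2-i)!}=0 .
\end{equation}

The number that controls the factorials is $qm-2$, and we want it to be a multiple $cp$ of a prime plus a small remainder $j-2$. Modulo $p$ the exponent $m=(cp+j)/q$ then looks like the fraction $j/q$, so we need a meaning for $F_0^{j/q}$. Let $\Phi=1+\phi_1t+\cdots$ be the power series with $\Phi^q=F_0$. The coefficient of $t^i$ in $\Phi^q$ is $q\phi_i$ plus an integer polynomial in $\phi_1,\dots,\phi_{i-1}$; hence $\Phi$ exists, is unique, and lies in $R[[t]]$. Also $(t+2)^{-1}\in R[[t]]$ because $\frac12\in R$. For $j\ge2$ put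
\[
\kappa_j=\frac{dj}{q}-2,\qquad \varepsilon_j=[t^{j-2}]\;e^{-\kappa_jt}\,\frac{\Phi^j}{t+2}\ \in\ R_j:=R\Bigl[\frac1{(j-2)!}\Bigr].
\]
For $j=qm$ the element $\varepsilon_j$ is the left side of \eqref{eq:large}, so our assumption says that $\varepsilon_j=0$ for all large multiples $j$ of $q$. In Example~\ref{ex:ell}, where $d=q=1$ and $\Phi=1+t/2$, one has $\varepsilon_j=2^{-j}\lambda_{j-2}$.

\subsection{Descent to small exponents}

\begin{lemma}\label{lem:descent}
Under the assumption above, $\varepsilon_j=0$ for every $j\ge2$ with $\kappa_j\ne0$.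
\end{lemma}

\begin{proof}
Fix such a $j$ and put $h=j-2$. Let $p$ be a prime with $p>\max(q,j)$ and $p\nmid dj-2q$; the integer $dj-2q=q\kappa_j$ is nonzero, so all large primes qualify. Since $p$ is invertible modulo $q$, there is $c\in\{1,\dots,q\}$ with $cp\equiv-j\pmod q$. Put $m=(cp+j)/q\in\mathbb Z$ and $k=dm-2$. Then $qm-2=cp+h$ and $m\ge p/q$, so for large $p$ equation \eqref{eq:large} holds and reads
\begin{equation}\label{eq:modp}
\sum_{i=0}^{cp+h}b_{m,i}\frac{(-k)^{cp+h-i}}{(cp+h-i)!}=0 .
\end{equation}

\emph{The factorials.} Since $c\le p-1$ and $h<p$, we have $cp+h<p^2$, so the exponent of $p$ in $(cp+h-i)!$ is the number of multiples of $p$ up to $cp+h-i$. For $i>h$ it is at most $c-1$, so $p^c/(cp+h-i)!\in p\mathbb Z_{(p)}$. For $i\le h$ put $\nu=h-i$, so $0\le\nu<p$. The multiples of $p$ contribute $p^cc!$ to $(cp+\nu)!$, and the product of the other factors is congruent to $((p-1)!)^c\,\nu!\equiv(-1)^c\nu!$ modulo $p$. As $c!$ and $\nu!$ are prime to $p$, this gives $p^c/(cp+\nu)!\equiv(-1)^c/(c!\,\nu!)$ modulo $p\mathbb Z_{(p)}$. Multiplying \eqref{eq:modp} by $(-1)^cc!\,p^c$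 we obtain
\[
(-k)^{cp}\sum_{i=0}^{h}b_{m,i}\frac{(-k)^{h-i}}{(h-i)!}\in pR_{(p)} .
\]

\emph{The exponent $k$.} We have $k=\kappa_j+dcp/q\equiv\kappa_j$ modulo $p\mathbb Z_{(p)}$, and $\kappa_j$ is a unit of $\mathbb Z_{(p)}$ because $p\nmid dj-2q$. This is where $\kappa_j\ne0$ is used; the case $k=p$ of Example~\ref{ex:ell} is the case $\kappa_2=0$. So $(-k)^{cp}$ is a unit of $\mathbb Z_{(p)}$ and can be canceled, and $k$ can be replaced by $\kappa_j$:
\begin{equation}\label{eq:reduced}
\sum_{i=0}^{h}b_{m,i}\frac{(-\kappa_j)^{h-i}}{(h-i)!}\in pR_{(p)} .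
\end{equation}

\emph{The coefficients $b_{m,i}$.} In $R[[t]]$ we have $P_m=\dfrac{\Phi^{qm}}{t+2}=\dfrac{\Phi^j}{t+2}\,(\Phi^p)^c$. Writing $\Phi=1+t\Psi$, the binomial theorem gives $\Phi^p\equiv1+t^p\Psi^p$ modulo $pR[[t]]$. So $(\Phi^p)^c\in1+pR[[t]]+t^pR[[t]]$, and $b_{m,i}\equiv[t^i]\frac{\Phi^j}{t+2}$ modulo $pR$ for $i\le h<p$.

With this substitution the sum in \eqref{eq:reduced} becomes $\varepsilon_j$. Hence $\varepsilon_j\in pR_{(p)}\subseteq p(R_j)_{(p)}$ for all large primes $p$, and Lemma~\ref{lem:arith} applied to $S=R_j$ gives $\varepsilon_j=0$.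
\end{proof}

\subsection{The contradiction}

Suppose first that $s\ge1$. Then $q<d$, so $\kappa_2=2d/q-2\ne0$ and Lemma~\ref{lem:descent} gives $\varepsilon_2=0$. But $\varepsilon_2$ is a constant term, $\varepsilon_2=\Phi(0)^2/2=\frac12$.

Suppose now that $s=0$. Then $q=d$, $F=F_0=\Phi^d$ and $\kappa_j=j-2$. The case $j=2$ is lost, but for all $j\ge3$
\begin{equation}\label{eq:all}
[t^{j-2}]\;e^{-(j-2)t}\,\frac{\Phi^j}{t+2}=0 .
\end{equation}
The index $j$ enters \eqref{eq:all} only through the $j$-th power of one series, namely the first integral $xte^t$ divided by the root $x\Phi$ of $\alpha$. Put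
\[
\zeta=\frac{te^t}{\Phi}=t+\cdots\in K[[t]],\qquad \psi=\frac{te^{2t}}{t+2}.
\]
Then $\zeta^{-j}\psi=t^{1-j}e^{-(j-2)t}\Phi^j/(t+2)$, so \eqref{eq:all} says $[t^{-1}]\,\zeta^{-j}\psi=0$. Let $'$ denote $d/dt$. Since $\zeta=t+\cdots$, the series $\zeta'$ is a unit, and every power series in $t$ is a power series in $\zeta$; so $\psi=\bigl(\sum_{i\ge0}\psi_i\zeta^i\bigr)\zeta'$ with $\psi_i\in K$. For $i\ne-1$ the series $\zeta^i\zeta'$ is the derivative of $\zeta^{i+1}/(i+1)$ and has no term in $t^{-1}$, while $\zeta'/\zeta\in t^{-1}+K[[t]]$. Hence $[t^{-1}]\zeta^{-j}\psi=\psi_{j-1}$, and $\psi_i=0$ for all $i\ge2$. Setting $t=0$ gives $\psi_0=\psi(0)=0$. Therefore $\psi=\psi_1\zeta\zeta'$, and $\psi_1\neq0$.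

From $\Phi^d=F$ we get $\Phi'/\Phi=F'/(dF)$, so $\zeta'=\zeta\bigl(\frac1t+1-\frac{F'}{dF}\bigr)$ and
$\zeta\zeta'=te^{2t}\Phi^{-2}\bigl(1+t-\frac{tF'}{dF}\bigr)$. The exponentials cancel in $\psi=\psi_1\zeta\zeta'$, which leaves
\[
\Phi^2F=\psi_1(t+2)\Bigl((1+t)F-\tfrac1d\,tF'\Bigr).
\]
The $d$-th power of this relation is an identity of polynomials:
\[
F^{d+2}=\psi_1^d\,(t+2)^d\Bigl((1+t)F-\tfrac1d\,tF'\Bigr)^d .
\]
Let $\mu\ge1$ be the order of vanishing of $F$ at $t=-2$. The left side has order $(d+2)\mu$. In the bracket, $tF'$ has order exactly $\mu-1$, because $-2\ne0$ and the characteristic is zero, while $(1+t)F$ has order $\mu$. So the right side has order $d+d(\mu-1)=d\mu$. Hence $2\mu=0$, a contradiction. Proposition~\ref{prop:powers} is proved.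

\begin{remark}
The factor $\ell$ is needed: for $\Delta$ alone, $y^m=\Delta\bigl(y^{m-1}/(m-1)\bigr)$ for all $m\ge2$. In the proof the factor forces $F(-2)=0$, and this was used to get $q\ge1$ and $\mu\ge1$.
\end{remark}

\subsection{From forms to polynomials}

The subspace $W$ in the next statement is needed only in Section~\ref{sec:variables}.

\begin{corollary}\label{cor:powers}
Let $D'$ be a derivation of $A$ with coefficients of degree at most $2$, let $D_1=\ell\Delta+D'$, let $W\subset A$ be a finite-dimensional subspace, and let $a\in A$ be nonconstant. Then $a^m\notin D_1(A)+W$ for infinitely many $m$.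
\end{corollary}

\begin{proof}
Otherwise, for all large $m$ we can write $a^m=D_1(f)+w$ with $w\in W$, and $\deg a^m$ exceeds the degrees of all elements of $W$. Then $D_1(f)$ is nonzero with top form $\bar a^{\,m}$. So $f$ is nonconstant, and Lemma~\ref{lem:degree} gives $\bar a^{\,m}=\ell\Delta(\bar f)$. Thus $\bar a^{\,m}\in\ell\Delta(A)$ for all large $m$, contrary to Proposition~\ref{prop:powers}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perturb}]
The statement on nonconstant $a$ is Corollary~\ref{cor:powers} with $W=0$. No power of a nonzero constant lies in $(\ell\Delta+D')(A)$, since nonzero elements of this space have degree at least $3$ by Lemma~\ref{lem:degree}.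
\end{proof}

The bound on the degree of $D'$ cannot simply be dropped: $D'=\partial_x-\ell\Delta$ has cubic coefficients, and $\ell\Delta+D'=\partial_x$ is surjective.

\section{Simplicity of $D$}\label{sec:simple}

\subsection{A criterion in two variables}

\begin{lemma}\label{lem:criterion}
A $K$-derivation $\theta$ of $A=K[x,y]$ is simple provided that
\begin{itemize}
\item[(i)] no nonconstant $f\in A$ divides $\theta(f)$, and
\item[(ii)] no maximal ideal of $A$ contains $\theta(A)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $I$ be a stable ideal with $0\ne I\neq A$, and let $\mathfrak p$ be a prime ideal minimal among those containing $I$. We first show that $\mathfrak p$ is stable. Extend $\theta$ to the localization $A_{\mathfrak p}$ by the quotient rule $\theta(a/s)=\theta(a)/s-a\theta(s)/s^2$, which shows that $IA_{\mathfrak p}$ is stable. By minimality $\mathfrak pA_{\mathfrak p}$ is the only prime ideal containing $IA_{\mathfrak p}$, hence it is the radical of $IA_{\mathfrak p}$. Let $a\in\mathfrak p$ and let $N$ be minimal with $a^N\in IA_{\mathfrak p}$; then $N\ge1$ because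 $IA_{\mathfrak p}$ is proper. We have $Na^{N-1}\theta(a)=\theta(a^N)\in IA_{\mathfrak p}$. If $\theta(a)\notin\mathfrak p$, then $N\theta(a)$ is a unit of $A_{\mathfrak p}$ and $a^{N-1}\in IA_{\mathfrak p}$, against the choice of $N$. So $\theta(\mathfrak p)\subseteq\mathfrak p$.

Since $A$ is a unique factorization domain of dimension $2$, the nonzero prime $\mathfrak p$ is either principal, generated by an irreducible $f$, or maximal. In the first case $f\mid\theta(f)$, contrary to (i). In the second case $A/\mathfrak p$ is a finite extension of $K$, and $\theta$ induces a $K$-derivation $\bar\theta$ of it. If $\beta\in A/\mathfrak p$ has minimal polynomial $\chi$, then $\chi'(\beta)\bar\theta(\beta)=0$ and $\chi'(\beta)\neq0$ in characteristic zero. So $\bar\theta=0$ and $\theta(A)\subseteq\mathfrak p$, contrary to (ii).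
\end{proof}

We shall use twice the following fact: \emph{if $f\ne0$ divides $\theta(f)$, then every irreducible factor $\pi$ of $f$ divides $\theta(\pi)$.} Indeed, write $f=\pi^mf_1$ with $\pi\nmid f_1$. Then $\pi^m$ divides $\theta(f)=m\pi^{m-1}\theta(\pi)f_1+\pi^m\theta(f_1)$, so $\pi$ divides $m\theta(\pi)f_1$ and hence $\theta(\pi)$.

The way to verify (i) is to expand a relation $\theta(f)=hf$ along a grading: the top terms fix the shape of $f$ and $h$, and the next terms give an equation that may have no solution. For the derivation $E$ of the introduction these two steps suffice.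

\begin{lemma}\label{lem:E}
The derivation $E=\partial_x+(1+xy)\partial_y$ of $A$ is simple, and $E(A)\cap yK[y]=0$.
\end{lemma}

\begin{proof}
Let $f=\sum_{i\le N}f_i(x)y^i$ with $f_N\neq0$. The coefficient of $y^i$ in $E(f)$ is $f_i'+ixf_i+(i+1)f_{i+1}$. In particular $E$ does not raise the degree in $y$.

Condition (ii) holds because $E(x)=1$. For (i) let $E(f)=hf$; then $h\in K[x]$. The coefficient of $y^N$ gives $f_N'+Nxf_N=hf_N$. So $f_N$ divides $f_N'$, hence $f_N$ is a nonzero constant and $h=Nx$. If $N\ge1$, the coefficient of $y^{N-1}$ gives $f_{N-1}'+Nf_N=xf_{N-1}$. This is impossible: for $f_{N-1}=0$ it says $Nf_N=0$, and otherwise the right side has larger degree than the left. So $N=0$ and $f=f_0$ is constant.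

For the last claim, if $N\ge1$ the coefficient $f_N'+Nxf_N$ of $y^N$ in $E(f)$ has degree $\deg f_N+1\ge1$, so $E(f)\notin K[y]$. If $N=0$ then $E(f)\in K[x]$, and $K[x]\cap yK[y]=0$.
\end{proof}

\subsection{The derivation $D$}

Two features of $\delta=\partial_x-4\partial_y$ matter. First, it kills $4x+y$, and $\Delta(4x+y)=4x^2+4xy+y^2=\ell^2$; together with $\delta(\ell)=-2$ this gives
\begin{equation}\label{eq:identities}
D(4x+y)=\ell^3,\qquad D(\ell)=\ell\Delta(\ell)-2 .
\end{equation}
Second, $\delta$ lowers degrees by $1$ while $\ell\Delta$ raises them by $2$, so $D$ shifts degrees by $2$ modulo $3$.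

\begin{proposition}\label{prop:simple}
The derivation $D$ is simple.
\end{proposition}

\begin{proof}
We check the conditions of Lemma~\ref{lem:criterion}. If a maximal ideal contains $D(A)$, then by \eqref{eq:identities} it contains $\ell^3$, hence $\ell$, hence $-2=D(\ell)-\ell\Delta(\ell)$. So (ii) holds.

For (i), suppose that a nonconstant polynomial divides its image under $D$. We pass to the algebraic closure $\overline K$, extending $D$ by the same formula, and take an irreducible factor $f\in\overline K[x,y]$; it satisfies $f\mid D(f)$. From now on $A_k$ denotes forms over $\overline K$.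

\medskip\noindent\emph{Step 1: making the invariant polynomial symmetric.}
Let $\omega$ be a primitive cube root of unity and $\sigma$ the automorphism $x\mapsto\omega x$, $y\mapsto\omega y$, which acts on $A_k$ by $\omega^k$. For $a\in A_k$ we have $\sigma D(a)=\omega^{k+2}\ell\Delta(a)+\omega^{k-1}\delta(a)=\omega^2D(\sigma a)$, so $\sigma D=\omega^2D\sigma$. Hence $\sigma f$ and $\sigma^2f$ also divide their images. Let $G$ be the product of one generator for each distinct ideal among $(f),(\sigma f),(\sigma^2f)$, and let $N=\deg G\ge1$. Then $G$ is squarefree, $DG=HG$ for a polynomial $H$ by the product rule, and $\sigma G$ is a scalar multiple of $G$. The top form shows that the scalar is $\omega^N$, so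
\[
G=G_N+G_{N-3}+G_{N-6}+\cdots,\qquad G_i\in A_i .
\]
By Lemma~\ref{lem:degree}, $\deg H=2$. Applying $\sigma$ to $DG=HG$ gives $\omega^{N+2}HG=\omega^N\sigma(H)G$, so $\sigma H=\omega^2H$. Thus $H$ has components only in degrees congruent to $2$ modulo $3$, and $H\in A_2$. The components of degree $N+2$ and $N-1$ of $DG=HG$ are
\begin{equation}\label{eq:two}
\ell\Delta(G_N)=HG_N,\qquad \ell\Delta(G_{N-3})+\delta(G_N)=HG_{N-3}.
\end{equation}

\medskip\noindent\emph{Step 2: the top form.}
The form $G_N$ is a product of linear forms. By the first equation each linear factor $\lambda=\beta_1x+\beta_2y$ divides $\ell\Delta(\lambda)$, so $\lambda$ is proportional to $\ell$ or divides $\Delta(\lambda)=\beta_1x^2+\beta_1xy+\beta_2y^2$. At the zero $(\beta_2,-\beta_1)$ of $\lambda$ this quadratic form takes the value $\beta_1\beta_2^2-\beta_1^2\beta_2+\beta_2\beta_1^2=\beta_1\beta_2^2$. So in the second case $\lambda$ is proportional to $x$ or $y$, and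
\[
G_N=c\,x^ay^b\ell^r,\qquad c\neq0,\quad a+b+r=N .
\]

\medskip\noindent\emph{Step 3: the second equation forces $r\ge2$.}
To eliminate $H$ put $Q=G_{N-3}/G_N$. The quotient rule and \eqref{eq:two} give
\[
\ell\Delta(Q)=\frac{\ell\Delta(G_{N-3})-HG_{N-3}}{G_N}=-\frac{\delta(G_N)}{G_N}=-\Bigl(\frac ax-\frac{4b}y-\frac{2r}\ell\Bigr).
\]
Write $Q=x^{-3}g(t)$, where $g=G_{N-3}(1,t)/\bigl(c\,t^b(t+2)^r\bigr)$. The only possible poles of $g$ are at $t=0$, of order at most $b$, and at $t=-2$. By \eqref{eq:Delta} with $k=-3$, the left side is $-x^{-1}(t+2)\bigl(tg'+3(1+t)g\bigr)$. Using $\frac{4}{t(t+2)}=\frac2t-\frac2{t+2}$, we get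
\begin{equation}\label{eq:ode}
tg'+3(1+t)g=\frac1{t+2}\Bigl(a-\frac{4b}t-\frac{2r}{t+2}\Bigr)=\frac{a+2b}{t+2}-\frac{2b}t-\frac{2r}{(t+2)^2}.
\end{equation}
This equation bounds the partial fraction expansion of $g$.
\begin{itemize}
\item At infinity: if $g\ne0$, the term $3tg$ dominates, so the left side has degree $\deg g+1$. The right side has degree at most $-1$. So $\deg g\le-2$, and $g$ has no polynomial part.
\item At $t=-2$: a pole of order $i\ge1$ of $g$ gives, through $tg'$, a pole of order $i+1$ on the left. The right side has a pole of order at most $2$, so $i\le1$.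
\item At $t=0$: a leading term $\gamma t^{-i}$ of $g$ gives the term $(3-i)\gamma t^{-i}$ on the left, and no term of higher pole order. The right side has a pole of order at most $1$, so $i\le1$ or $i=3$.
\end{itemize}
Hence $g=\gamma_3t^{-3}+\gamma_2t^{-2}+\gamma_1t^{-1}+\eta(t+2)^{-1}$. The operator $g\mapsto tg'+3(1+t)g$ sends $t^{-i}$ to $(3-i)t^{-i}+3t^{1-i}$ and $(t+2)^{-1}$ to $3-4(t+2)^{-1}+2(t+2)^{-2}$. So the left side of \eqref{eq:ode} is
\[
\frac{3\gamma_3+\gamma_2}{t^2}+\frac{3\gamma_2+2\gamma_1}{t}+3(\gamma_1+\eta)-\frac{4\eta}{t+2}+\frac{2\eta}{(t+2)^2}.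
\]
Comparing coefficients, from the last term to the first, gives
\[
\eta=-r,\qquad a+2b=4r,\qquad\gamma_1=r,\qquad\gamma_2=-\tfrac23(b+r),\qquad\gamma_3=\tfrac29(b+r).
\]
If $r=0$, then $a=b=0$ and $N=0$, which is excluded. So $r\ge1$ and $\gamma_3\neq0$. Then $g$ has a pole of order $3$ at $t=0$, so $b\ge3$, and $4r=a+2b\ge6$. Thus $r\ge2$.

Unlike the case of $E$, the two top equations do not finish the proof. For $G_7=x^2y^3\ell^2$ the function $g$ found above has degree at most $-2$, so $t^3(t+2)^2g$ is a polynomial of degree at most $3$ and defines a form $G_4$ for which \eqref{eq:two} holds. A different argument must bound $r$.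

\medskip\noindent\emph{Step 4: branches at infinity force $r\le1$.}
The exponent $r$ counts the branches of the curve $G=0$ that go to infinity in the direction $\ell=0$. Each is a solution of the differential equation of the trajectories of $D$, and we show that this equation has at most one solution in that direction. Use the coordinates $u=\ell$ and $v=4x+y$, so that $x=(v-u)/2$ and $y=2u-v$. Then
\begin{align*}
\Delta(u)=2x^2+2xy+y^2&=\tfrac12(v-u)^2+(3uv-v^2-2u^2)+(2u-v)^2\\
&=\tfrac12(v^2-4uv+5u^2),
\end{align*}
and \eqref{eq:identities} becomes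
\[
Du=-2+\tfrac12u(v^2-4uv+5u^2),\qquad Dv=u^3 .
\]

Let $\Omega=\bigcup_{n\ge1}\overline K((v^{-1/n}))$ be the field of Puiseux series at $v=\infty$. By the Newton--Puiseux theorem it is algebraically closed, since $\overline K$ is algebraically closed of characteristic zero. For $\varphi\in\Omega$ let $\deg\varphi$ be the largest exponent of $v$ that occurs, with $\deg0=-\infty$. Degrees add under multiplication, $\deg(\varphi_1+\varphi_2)\le\max(\deg\varphi_1,\deg\varphi_2)$ with equality when the two degrees differ, and the termwise derivative $'=d/dv$ is a derivation with $\deg\varphi'\le\deg\varphi-1$. The series of degree at most $0$ form a ring $\mathcal O$, and taking the constant term is a homomorphism $\mathcal O\to\overline K$, called reduction, whose kernel consists of the series of negative degree.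

Regard $G=G(u,v)$ as a polynomial in $u$ over $\Omega$. Its roots are simple: by Gauss's lemma the distinct irreducible factors of $G$ that involve $u$ remain irreducible and pairwise nonassociate over $\overline K(v)$, and in characteristic zero an irreducible polynomial has simple roots. To count roots by degree, put
\[
\Gamma(\xi)=v^{-N}G(v\xi,v)=G_N(\xi,1)+v^{-3}G_{N-3}(\xi,1)+\cdots\in\mathcal O[\xi].
\]
Its reduction is $G_N(\xi,1)=c\bigl(\tfrac{1-\xi}2\bigr)^a(2\xi-1)^b\xi^r$, which is nonzero and vanishes to order exactly $r$ at $\xi=0$. Factor $\Gamma$ over $\Omega$ as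
\[
\Gamma=c'\,\Gamma_0,\qquad \Gamma_0=\prod_{\deg\xi_i\le0}(\xi-\xi_i)\prod_{\deg\xi_i>0}(\xi_i^{-1}\xi-1)\in\mathcal O[\xi],
\]
where the $\xi_i$ are the roots. The reduction of $\Gamma_0$ is $\pm\prod_{\deg\xi_i\le0}(\xi-\bar\xi_i)\ne0$, with $\bar\xi_i$ the constant term of $\xi_i$. So the largest degree of a coefficient is $0$ for both $\Gamma_0$ and $\Gamma$, and $\deg c'=0$. Comparing orders at $\xi=0$ of the reductions, exactly $r$ of the $\xi_i$ have negative degree. Hence $G$ has exactly $r$ distinct roots $\rho=v\xi_i$ with $\deg\rho<1$.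

Let $\rho$ be a root. Differentiating $G(\rho,v)=0$ gives $G_u(\rho,v)\rho'+G_v(\rho,v)=0$. Substituting $u=\rho$ in $G_u\,Du+G_v\,Dv=HG$ and canceling $G_u(\rho,v)\ne0$, we obtain
\[
-2+\tfrac12\rho\,(v^2-4\rho v+5\rho^2)=\rho^3\rho' .
\]
Suppose $\rho_1\ne\rho_2$ are two roots of degree less than $1$, and put $w=\rho_1-\rho_2$. Subtracting the two equations and writing $\rho^3\rho'=\frac14(\rho^4)'$ gives
\[
\tfrac12w\bigl[v^2-4v(\rho_1+\rho_2)+5(\rho_1^2+\rho_1\rho_2+\rho_2^2)\bigr]=\tfrac14\bigl(w(\rho_1+\rho_2)(\rho_1^2+\rho_2^2)\bigr)' .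
\]
In the bracket every term but $v^2$ has degree less than $2$, so the left side has degree exactly $\deg w+2$. On the right the product has degree less than $\deg w+3$, so its derivative has degree less than $\deg w+2$. This is a contradiction, so $r\le1$.

Steps 3 and 4 contradict each other, so (i) holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
Simplicity is Proposition~\ref{prop:simple}, and $\mathfrak r(D(A))=\{0\}$ is Theorem~\ref{thm:perturb} with $D'=\delta$. By (B), $D(A)$ is a Mathieu--Zhao space.
\end{proof}

\section{Adjoining variables}\label{sec:variables}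

To raise the dimension we adjoin an antiderivative: a new variable $z$ with $z\mapsto w$. If $w=\theta(c)$ already has an antiderivative, then $z-c$ is killed and generates a stable ideal. This is the only obstruction.

\begin{lemma}\label{lem:onevar}
Let $\theta$ be a simple $K$-derivation of a commutative $K$-algebra $C$ and let $w\in C\setminus\theta(C)$. Then the extension $\tilde\theta$ of $\theta$ to $C[z]$ with $\tilde\theta(z)=w$ is simple.
\end{lemma}

\begin{proof}
Let $I\neq0$ be a stable ideal and $N$ the least degree in $z$ of its nonzero elements. Let $J\subseteq C$ be the set of coefficients of $z^N$ in the elements of $I$ of degree at most $N$. It is a nonzero ideal. It is stable, because $\tilde\theta(c_Nz^N+\cdots)=\theta(c_N)z^N+(\text{terms of lower degree})$. So $J=C$, and $I$ contains a monic polynomial $f$ of degree $N$. If $N\ge1$, write $f=z^N+cz^{N-1}+\cdots$. Then $\tilde\theta(f)\in I$ has degree less than $N$, so $\tilde\theta(f)=0$. Its coefficient of $z^{N-1}$ is $Nw+\theta(c)$, so $w=\theta(-c/N)\in\theta(C)$, a contradiction. Hence $N=0$ and $1\in I$.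
\end{proof}

To iterate this, and to keep control of powers, we need to know how much the image grows. We grade $B=A[z_1,\dots,z_r]$ by total degree in the $z_i$ and speak of $z$-components; their coefficients are elements of $A$.

\begin{lemma}\label{lem:extend}
Let $\theta$ be a simple derivation of $A=K[x,y]$, let $w_1,\dots,w_r\in A$ be linearly independent modulo $\theta(A)$, and let $W=\sum_iKw_i$. Extend $\theta$ to $\tilde\theta$ on $B=A[z_1,\dots,z_r]$ by $\tilde\theta(z_i)=w_i$. Then:
\begin{itemize}
\item[(a)] if $0\ne b\in\tilde\theta(B)$, all coefficients of the top $z$-component of $b$ lie in $\theta(A)+W$;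
\item[(b)] $\tilde\theta(B)\cap A=\theta(A)+W$;
\item[(c)] $\tilde\theta$ is simple.
\end{itemize}
\end{lemma}

\begin{proof}
First, $\ker\theta=K$: if $\theta(c)=0$ and $c\neq0$, then $(c)$ is a nonzero stable ideal, so $c$ is a unit of $A$.

(a) Let $b=\tilde\theta(f)$ and let $f=\sum_{j\le N}f_j$ be the decomposition into $z$-components, $f_N\ne0$. The component of degree $j$ of $b$ is $\theta(f_j)+\sum_iw_i\,\partial_{z_i}f_{j+1}$, where $\theta$ acts on coefficients. If $\theta(f_N)\neq0$, it is the top component of $b$, and its coefficients lie in $\theta(A)$. Otherwise the coefficients of $f_N$ lie in $\ker\theta$, so $f_N\in K[z_1,\dots,z_r]$, and $N\ge1$ because $b\ne0$. For a monomial $z^\beta$ of degree $N-1$, its coefficient in $b$ is $\theta(c_\beta)+\sum_i\mu_{i,\beta}w_i$, where $c_\beta\in A$ and $\mu_{i,\beta}\in K$ are the coefficients of $z^\beta$ in $f_{N-1}$ and in $\partial_{z_i}f_N$. These coefficients lie in $\theta(A)+W$. Since $f_N$ is nonconstant and the characteristic is zero, some $\mu_{i,\beta}$ is nonzero, and then the coefficient of $z^\beta$ is nonzero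 by independence modulo $\theta(A)$. So the component of degree $N-1$ is the top component of $b$.

(b) A nonzero element of $A$ is its own top $z$-component, so (a) gives one inclusion. The other follows from $\theta(c)+\sum_i\mu_iw_i=\tilde\theta\bigl(c+\sum_i\mu_iz_i\bigr)$.

(c) Let $C_j=A[z_1,\dots,z_j]$. Part (b) for $w_1,\dots,w_{j-1}$ gives $\tilde\theta(C_{j-1})\cap A=\theta(A)+\sum_{i<j}Kw_i$, which does not contain $w_j$. So Lemma~\ref{lem:onevar} applies at each step from $C_0=A$ to $C_r=B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alln}]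
Let $B=A[z_1,\dots,z_{n-2}]$, a polynomial ring in $n$ variables.

(1) The top form of a nonzero element of $K[x]$ is not divisible by $\ell$, so $D(A)\cap K[x]=0$ by Lemma~\ref{lem:degree}. Thus $1,x,x^2,\dots$ are linearly independent modulo $D(A)$. Lemma~\ref{lem:extend} with $\theta=D$ and $w_i=x^i$ for $1\le i\le n-2$ shows that $\tilde D$ is simple.

Suppose $0\neq a\in B$ and $a^m\in\tilde D(B)$ for all large $m$. Let $a_0\in A$ be the coefficient of the lexicographically largest monomial $z^\beta$ in the top $z$-component of $a$. Since $A$ is a domain, the top $z$-component of $a^m$ is the $m$-th power of that of $a$, and $a_0^m$ is the coefficient of $z^{m\beta}$ in it. By Lemma~\ref{lem:extend}(a), $a_0^m\in D(A)+W$ for all large $m$. Corollary~\ref{cor:powers} shows that $a_0$ is a constant, and it is nonzero. Hence $1\in D(A)+W$, which contradicts the independence of $1,x,\dots,x^{n-2}$ modulo $D(A)$; this is why the constant $1$ is not among the $w_i$. So $\mathfrak r(\tilde D(B))=\{0\}$, and (B) applies.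

(2) By Lemma~\ref{lem:E}, $E$ is simple and $y,y^2,\dots,y^{n-1}$ are linearly independent modulo $E(A)$. Lemma~\ref{lem:extend} with $\theta=E$ and $w_i=y^i$ for $1\le i\le n-2$ gives a simple derivation $\tilde E$ of $B$. By part (b) of that lemma, $y^{n-1}\notin\tilde E(B)$, while $1=\tilde E(x)\in\tilde E(B)$. By (A), $\tilde E(B)$ is not a Mathieu--Zhao space.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Yan} Dan Yan, \emph{The images of some simple derivations}, arXiv:2203.05783 (2022).
\end{thebibliography}
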